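# A strict gap between global and local survival for truncated branching random walk on a tree

## 1. Theorems A and B

**Theorem A.** Let $d\ge 3$ and let $\mathbb T_d$ be the tree in which every vertex has degree $d$. For $\lambda>0$ and $m\in\mathbb N$ let BRW$_m$ be the branching random walk on $\mathbb T_d$ truncated at $m$ particles per site: each particle dies at rate $1$; each particle at $x$ attempts, at rate $\lambda$ for each neighbor $y$ of $x$, to place a child at $y$; the attempt succeeds only if $y$ currently hosts fewer than $m$ particles. Start from a single particle at a vertex $x$. Let $\lambda_w^m$ be the infimum of the $\lambda$ for which, with positive probability, the process never dies out (*global survival*). Let $\lambda_s^m$ be the infimum of the $\lambda$ for which, with positive probability, $x$ is occupied at arbitrarily large times (*local survival*). Then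
$$\lambda_w^m<\lambda_s^m\qquad\text{for all } m\in\mathbb N .$$

**Theorem B.** In the same setting let $o$ be a vertex, $x_n$ a vertex at distance $n$ from $o$, and $u_\lambda(n)$ the probability that BRW$_m$ started from one particle at $o$ ever occupies $x_n$. For every $m$, the limit $\beta(\lambda)=\lim_n u_\lambda(n)^{1/n}$ exists, is nondecreasing in $\lambda$, and $u_\lambda(n)\le\beta(\lambda)^n$. Moreover $0<\lambda_w^m<\lambda_s^m<\infty$ and:

1. $\beta(\lambda_w^m)=\frac1{d-1}$, $\ \beta(\lambda_s^m)=\frac1{\sqrt{d-1}}$, and $\beta(\lambda)=1$ for $\lambda>\lambda_s^m$.
2. At $\lambda=\lambda_w^m$ the process dies out almost surely, and its number of particles $|\eta_t|$ satisfies $1\le E|\eta_t|\le C$ for all $t$, with $C<\infty$, when started from one particle at $o$.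
3. At $\lambda=\lambda_s^m$ there is no local survival.

Hence global survival holds iff $\lambda>\lambda_w^m$, local survival holds iff $\lambda>\lambda_s^m$, and global survival without local survival occurs exactly on $(\lambda_w^m,\lambda_s^m]\ne\emptyset$.

Local survival implies global survival, so $\lambda_w^m\le\lambda_s^m$ is free. Theorem A says that there is always an interval of parameters on which the population can live forever while any fixed vertex is eventually left empty. Whether this is so for every $m$ is a question in Daniela Bertacchi and Fabio Zucca, "Recent results on branching random walks", arXiv:1104.5085 (2011). Some facts are known. For the untruncated process the critical values are $\lambda_w=1/d$ and $\lambda_s=1/(2\sqrt{d-1})$. As $m\to\infty$ we have $\lambda_w^m\to1/d$ and $\lambda_s^m\to1/(2\sqrt{d-1})$, so the inequality is strict for all large $m$. For $m=1$, where BRW$_1$ is the contact process, strictness is also known. The proof below treats all $m$ at once and uses none of these facts.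

Theorem B says how the two transitions differ. The number $\beta(\lambda)$ is the exponential rate at which the chance of ever reaching a vertex decays with its distance. At the global transition it equals $1/q$, at the local transition $1/\sqrt q$, where
$$q=d-1\ge2 .$$
Since $1/q<1/\sqrt q$ exactly when $q>1$, the two transitions cannot happen at the same $\lambda$.

**Notation.** We fix $m$ and suppress it. $\eta_t(x)\in\{0,\dots,m\}$ is the number of particles at $x$, and $|\eta|=\sum_x\eta(x)$. All initial states are finite. $1_x$ is one particle at $x$, and $P^\zeta$, $E^\zeta$ refer to the start $\zeta$. For a set $V$ of vertices, "BRW$_m$ on $V$" means that births outside $V$ are suppressed and the initial state lives on $V$. $B(x,R)$ is the closed ball, $S_n$ the sphere of radius $n$ about $o$, $|x-y|$ the distance, and $A$ the adjacency operator, so $A^k(o,x)$ counts walks of length $k$ from $o$ to $x$. "$y$ is hit" means that $y$ is occupied at some time. Finally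
$$u_\lambda(n)=P^{1_o}(x_n\text{ is hit}),\qquad P_n(t)=P^{1_o}(\eta_t(x_n)\ge1)\le u_\lambda(n),\qquad p_\lambda=\frac\lambda{1+\lambda}.$$
By the symmetry of $\mathbb T_d$ these depend only on $n$, and survival does not depend on the starting vertex.

## 2. Clocks, order and coupling

This section builds the process so that we can compare different versions of it path by path.

**Clocks.** Take independent Poisson processes: $D_{x,i}$ of rate $1$ for each vertex $x$ and $1\le i\le m$, and $B_{x,y,i}$ of rate $\lambda$ for each ordered pair of neighbors $x\sim y$ and $1\le i\le m$. The vertex $x$ is called the *tail* of each of these clocks. When $D_{x,i}$ rings and $\eta(x)\ge i$, $\eta(x)$ decreases by $1$. When $B_{x,y,i}$ rings and $\eta(x)\ge i$, this is an *attempt* from $x$ into $y$, and $\eta(y)$ increases by $1$ if $\eta(y)<m$.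

If $\eta(x)=k$, exactly the clocks with $i\le k$ are effective, so deaths at $x$ have rate $k$ and attempts from $x$ into $y$ have rate $\lambda k$, as required. For example, if $m=2$ and $\eta(x)=1$, then $D_{x,2}$ and $B_{x,y,2}$ are ignored. In general $x$ can become empty only at a ring of $D_{x,1}$.

Recall that a Yule process of rate $r$ is the pure birth process with jumps $k\to k+1$ at rate $rk$. It does not explode, and its mean from $k_0$ is $k_0e^{rt}$. Births of BRW$_m$ occur at total rate at most $d\lambda|\eta|$, so $|\eta_0|$ plus the number of births is dominated by a Yule process of rate $d\lambda$. From a finite state only finitely many clocks are effective, so the next effective ring is well defined, and only finitely many effective rings change the state in finite time. The process is therefore well defined, and the expected number of births up to time $t$ is finite.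

Let $\mathcal F_t$ be the filtration of the clocks. After a stopping time the clocks are fresh. For $\lambda\le\Lambda$ we obtain the clocks $B_{x,y,i}$ of rate $\lambda$ by independent thinning of those of rate $\Lambda$, so all parameters up to $\Lambda$ live on one probability space.

**Lemma 1.** Let $\eta$ be BRW$_m$ on $V$. Let $\zeta$ be a process with finitely many jumps in finite time, $\zeta_0\le\eta_0$, built from the same clocks as follows. When $D_{x,i}$ rings and $\zeta(x)\ge i$, $\zeta(x)$ decreases by $1$. When $B_{x,y,i}$ rings, $\zeta(y)$ increases by $1$ only if $y\in V$, $\zeta(x)\ge i$ and $\zeta(y)<m$, and the birth may be suppressed by any non-anticipating rule. At any times particles may be removed. Then $\zeta_t\le\eta_t$ for all $t$.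

*Proof.* The order could first fail only at a jump, and removals do no harm. Suppose $\zeta\le\eta$ just before a ring. If $D_{x,i}$ rings and $\eta(x)$ decreases, then either $\zeta(x)\ge i$ and $\zeta(x)$ decreases too, or $\zeta(x)\le i-1\le\eta(x)-1$. If $B_{x,y,i}$ rings and $\zeta(y)$ increases, then $\eta(x)\ge\zeta(x)\ge i$, so either $\eta(y)$ increases too, or $\eta(y)=m\ge\zeta(y)+1$. In every case the order survives. $\square$

Taking for $\zeta$ a BRW$_m$ from a smaller state, or with thinned birth clocks, or on a smaller vertex set, we see that BRW$_m$ is **monotone** in the initial state, in $\lambda$ and in the vertex set. So global and local survival are monotone in $\lambda$.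

We also need an upper bound by a process that is not built from the same clocks.

**Lemma 2.** Let $H$ be a non-explosive Markov jump process on a countable state space, and let $\Sigma=\pi(H)$ be a finite configuration with values in $\mathbb Z_{\ge0}$ such that each jump of $H$ changes $\Sigma$ by at most one particle at one vertex. Suppose deaths of $\Sigma$ at $y$ have total rate $\Sigma(y)$, and whenever $y\in V$ and $\Sigma(y)<m$, births at $y$ have total rate $\beta_y\ge\lambda\sum_{x\sim y,\,x\in V}\Sigma(x)$. If $\eta_0\le\Sigma_0$, BRW$_m$ on $V$ can be coupled so that $\eta_t\le\Sigma_t$ for all $t$.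

*Proof.* We define a Markov jump process $(H,\eta)$ on states with $\eta\le\Sigma$. $H$ jumps according to its own rates. At vertices $y$ with $\eta(y)<\Sigma(y)$, $\eta$ jumps separately from $H$, at the rates of BRW$_m$ on $V$. At vertices $y$ with $\eta(y)=\Sigma(y)$, every death of $\Sigma$ at $y$ is also a death of $\eta$. If in addition $y\in V$ and $\Sigma(y)<m$, a birth of $\Sigma$ at $y$ is also a birth of $\eta$ with probability $\lambda\sum_{x\sim y,x\in V}\eta(x)/\beta_y$, which lies in $[0,1]$ because $\eta\le\Sigma$. If $\beta_y=0$ there is no birth of $\eta$.

We check order and rates. At $y$ with $\eta(y)<\Sigma(y)$ a single jump of either process keeps $\eta(y)\le\Sigma(y)$. At $y$ with equality, deaths are simultaneous at rate $\Sigma(y)=\eta(y)$. If $\Sigma(y)<m$ and $y\in V$, births of $\eta$ have rate $\lambda\sum_{x\sim y}\eta(x)$ and come with births of $\Sigma$. If $\Sigma(y)=\eta(y)=m$, or if $y\notin V$, BRW$_m$ on $V$ has no births at $y$. So in every joint state the jump rates of $H$ and of $\eta$ are those of the two given processes. The joint process does not explode: $H$ does not, and births of $\eta$ are dominated by a Yule process.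 $\square$

**Subadditivity.** BRW$_m$ from $\zeta^1+\dots+\zeta^k\le m$ is dominated by the sum $\Sigma$ of independent BRW$_m$'s from $\zeta^1,\dots,\zeta^k$. Indeed, deaths of $\Sigma$ at $y$ have rate $\Sigma(y)$. If $\Sigma(y)<m$, every summand is $<m$ at $y$, no birth there is blocked, and the birth rate of $\Sigma$ at $y$ is $\lambda\sum_{x\sim y}\Sigma(x)$. Lemma 2 applies.

Two elementary moves will be used often.

**Straight step.** If $v$ is occupied at a stopping time and $v'\sim v$, then with conditional probability $p_\lambda$ the clock $B_{v,v',1}$ rings before $D_{v,1}$. Since $v$ cannot become empty before $D_{v,1}$ rings, this ring is an attempt from $v$ into $v'$, and after it $v'$ is occupied, provided births at $v'$ are allowed: either $\eta(v')$ increases, or it was already $m\ge1$.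

**Persistence.** If $v$ is occupied at a stopping time, it stays occupied for a further time $T$ with conditional probability at least $e^{-T}$, the probability that $D_{v,1}$ does not ring.

## 3. First moments, and the point where explicit bounds fail

**Height.** Fix an end of $\mathbb T_d$. Then every vertex has one parent (its neighbor toward the end) and $q$ children. Let $\ell$ be the height function with $\ell(o)=0$ and $\ell(\text{child})=\ell(\text{parent})+1$. Let $T_x$ be the set consisting of $x$ and all its descendants. "Depth" in $T_r$ is distance from $r$.

For $d=3$ the six vertices of $S_2$ have the following heights: four grandchildren of $o$ at height $2$, the sibling of $o$ at height $0$, and the grandparent at height $-2$.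

For $\rho>0$ the function $\rho^\ell$ is an eigenfunction: summing over $q$ children and one parent,
$$A\rho^\ell=(q\rho+\rho^{-1})\rho^\ell,\qquad\text{hence}\qquad \sum_xA^k(o,x)\rho^{\ell(x)}=(q\rho+\rho^{-1})^k. \tag{1}$$

**Lemma 3 (mean bound).** $E^{1_o}\eta_T(x)\le M_T^\lambda(x):=e^{-T}(e^{\lambda TA})(o,x)$. Consequently
$$E^{1_o}\sum_x\eta_t(x)\rho^{\ell(x)}\le e^{((q\rho+1/\rho)\lambda-1)t}\qquad(\rho>0). \tag{2}$$

*Proof.* Put $a_x(t)=E^{1_o}\eta_t(x)$. Counting births and deaths at $x$, whose expected numbers up to time $t$ are finite,
$$a_x(t)=a_x(0)+\int_0^t\Bigl(\lambda E\sum_{y\sim x}\eta_s(y)1_{\{\eta_s(x)<m\}}-a_x(s)\Bigr)ds .$$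
So $b_x(t)=e^ta_x(t)$ has derivative $e^t\lambda E\sum_{y\sim x}\eta_t(y)1_{\{\eta_t(x)<m\}}$ for almost every $t$, and dropping the indicator, $b_x(t)\le1_{x=o}+\lambda\int_0^t\sum_{y\sim x}b_y(s)\,ds$. Iterating $n$ times and using $b_y(s)\le me^t$ for $s\le t$ in the last remainder,
$$b_x(t)\le\sum_{k<n}\frac{(\lambda t)^k}{k!}A^k(o,x)+me^t\frac{(\lambda dt)^n}{n!}.$$
Let $n\to\infty$. For (2), multiply by $\rho^{\ell(x)}$, sum over $x$, expand the exponential into its nonnegative series and use (1). $\square$

With $\rho=1$, (2) reads $E^{1_o}|\eta_t|\le e^{(d\lambda-1)t}$. For $\lambda<1/d$ this tends to $0$, and so does $P(\eta_t\ne0)\le E|\eta_t|$. Hence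
$$\lambda_w^m\ge1/d>0. \tag{3}$$

**Lemma 4.** If $\sum_jP^{1_o}(\eta_{jT}(o)\ge1)<\infty$ for some $T>0$, there is no local survival.

*Proof.* Let $\sigma_k$ be the first time $\ge kT$ at which $o$ is occupied. By persistence, if $\sigma_k<\infty$ then $o$ stays occupied until the next multiple of $T$ with conditional probability at least $e^{-T}$. So $e^{-T}P(\sigma_k<\infty)\le P(\eta_{jT}(o)\ge1\text{ for some }j\ge k)\to0$ as $k\to\infty$. If $o$ is occupied at arbitrarily large times, then $\sigma_k<\infty$ for all $k$. $\square$

With $\rho=q^{-1/2}$ we have $q\rho+1/\rho=2\sqrt q$, so (2) gives $P(\eta_t(o)\ge1)\le e^{(2\sqrt q\lambda-1)t}$. By Lemma 4, there is no local survival for $\lambda<1/(2\sqrt q)$, that is, $\lambda_s^m\ge1/(2\sqrt q)$.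

An upper bound for $\lambda_w^m$ also comes by hand. Recall that a Galton–Watson process with offspring mean $>1$ survives with positive probability. On $T_r$, start from $1_r$ and allow a birth at a vertex $y\ne r$ only at the first attempt from its parent; suppress all births from a child to its parent. By Lemma 1 this process $\zeta$ is below BRW$_m$. Each vertex $x$ that is ever hit holds one particle, until $D_{x,1}$ rings, and its child $y$ is hit iff $B_{x,y,1}$ rings before that. Since clocks with different tails are independent, the numbers of hit vertices at depths $0,1,2,\dots$ form a Galton–Watson process with offspring mean $qp_\lambda=q\lambda/(1+\lambda)$. If $\lambda>1/(q-1)$ this exceeds $1$, so with positive probability infinitely many vertices are hit. As only finitely many births occur in finite time, the process then never dies out. Thus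
$$\lambda_w^m\le\frac1{q-1}<\infty. \tag{4}$$

**Example 1 (the case $d\ge7$).** If $2\sqrt q<q-1$, i.e. $\sqrt q>1+\sqrt2$, i.e. $q\ge6$, then $\lambda_w^m\le\frac1{q-1}<\frac1{2\sqrt q}\le\lambda_s^m$ for every $m$. So for $d\ge7$ Theorem A is already proved. For instance, $d=7$ gives $1/5=0.2$ against $1/(2\sqrt6)\approx0.204$.

The first plan for small $d$ is to sharpen (4) until it falls below $1/(2\sqrt q)$. The next example shows that this plan cannot work in general.

**Example 2 (the plan fails for $m=1$, $d=3,4,5$).** Let $m=1$ and let the occupied set have $k$ vertices and $e$ edges inside it. It spans a forest, so $e\le k$. Let $c=p_\lambda$, so $\lambda(1-c)=c$, and $\Phi=k-ce\ge(1-c)k\ge0$. A birth increases $k$ by $1$ and $e$ by at least $1$, so $\Phi$ increases by at most $1-c$; births have total rate $\lambda(dk-2e)$. Deaths change $k$ at mean rate $-k$ and $e$ at mean rate $-2e$. The drift of $\Phi$ is thus at most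
$$\lambda(1-c)(dk-2e)-k+2ce=c(dk-2e)-k+2ce=-(1-cd)k .$$
If $cd<1$, i.e. $\lambda<1/(d-1)$, integrating from $\Phi_0=1$ and using $\Phi\ge0$ gives $(1-cd)\int_0^\infty E|\eta_s|\,ds\le1$. The function $s\mapsto P(\eta_s\ne0)\le E|\eta_s|$ is nonincreasing and integrable, so it tends to $0$. Hence $\lambda_w^1\ge1/q$. For $q\le4$ we have $1/q\ge1/(2\sqrt q)$. So for $d=3,4,5$ the value $\lambda_w^1$ is *not* below the explicit lower bound $1/(2\sqrt q)$ for $\lambda_s^1$.

So we have to compare the two critical values without locating either of them.

## 4. The hitting rate and its two thresholds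

We look for a quantity attached to each $\lambda$ that takes visibly different values at the two transitions. It is the hitting rate $\beta$.

**Existence of $\beta$.** If $y$ is the vertex at distance $n$ on the geodesic from $o$ to $x_{n+k}$, then at the hitting time of $y$ the state is $\ge1_y$. The strong Markov property and monotonicity give $u(n+k)\ge u(n)u(k)$. Straight steps give $u(n)\ge p_\lambda^n>0$. Recall Fekete's lemma: for a superadditive real sequence $c_n$, $\lim c_n/n=\sup_{n\ge1} c_n/n$. Applied to $\log u(n)\le 0$,
$$\beta(\lambda)=\lim_nu(n)^{1/n}=\sup_{n\ge1}u(n)^{1/n}\in[p_\lambda,1],\qquad u(n)\le\beta^n, \tag{5}$$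
and $\beta$ is nondecreasing in $\lambda$ because $u_\lambda(n)$ is.

**Example 3 (a solvable comparison).** In the untruncated process every birth succeeds, so the mean solves the linear equation with equality and is $e^{-t}e^{\lambda tA}(o,x)$. The expected total occupation time of $x_n$ is $G_n=\int_0^\infty e^{-t}e^{\lambda tA}(o,x_n)\,dt=\sum_k\lambda^kA^k(o,x_n)$. Let $\varphi$ be the sum of $\lambda^{\text{length}}$ over walks from $o$ to $x_1$ that visit $x_1$ only at the end. The first step goes to $x_1$, or to one of the $q$ other neighbors, from where the walk must first return to $o$ and then go to $x_1$. So $\varphi=\lambda(1+q\varphi^2)$. Let $\lambda\le1/(2\sqrt q)$. The partial sums $\varphi_L$ over walks of length $\le L$ satisfy $\varphi_0=0$ and $\varphi_L\le\lambda(1+q\varphi_{L-1}^2)$, so by induction they stay below the smaller root, and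
$$\varphi(\lambda)=\frac{1-\sqrt{1-4q\lambda^2}}{2q\lambda}.$$
Splitting walks at first visits gives $G_n=\varphi^nG_0$. Splitting closed walks at returns gives $G_0=1/(1-(q+1)\lambda\varphi)$, which is finite since $\lambda\varphi\le\frac1{2q}$ and $\frac{q+1}{2q}<1$. At the two critical values of the untruncated process,
$$\varphi\Bigl(\frac1{q+1}\Bigr)=\frac1q,\qquad\varphi\Bigl(\frac1{2\sqrt q}\Bigr)=\frac1{\sqrt q},$$
where the first equality uses $1-\frac{4q}{(q+1)^2}=\bigl(\frac{q-1}{q+1}\bigr)^2$. These are the two values in Theorem B. For BRW$_m$ this gives a bound. Once $x_n$ is hit it stays occupied at least until the next ring of $D_{x_n,1}$, for a mean time $1$, so $u(n)\le\int_0^\infty E\eta_t(x_n)\,dt\le G_0\varphi^n$, and $\beta(\lambda)\le\varphi(\lambda)$ for $\lambda\le1/(2\sqrt q)$.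

Here is a heuristic for BRW$_m$ itself. The expected number of depth-$n$ descendants of $o$ that are hit is $q^nu(n)\approx(q\beta)^n$, which suggests that $\beta>1/q$ forces global survival. An excursion to distance $n$ and back has expected number about $q^nu(n)^2\approx(q\beta^2)^n$, which suggests that $\beta>q^{-1/2}$ is the condition for local survival. For Theorem A we need two rigorous statements, each with some room in $\lambda$:

* if $\beta(\lambda)>1/q$, there is global survival already at some $\lambda'<\lambda$, so $\beta(\lambda_w^m)\le1/q$;
* if $\beta(\lambda)<q^{-1/2}$, there is no local survival even at some $\lambda_1>\lambda$.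

Without the room the argument gives nothing, as the next lemma shows.

**Lemma 5.** If for some vertex $x$, $c:=P^{1_o}(x\text{ occupied at arbitrarily large times})>0$, then $\beta(\lambda)=1$. Consequently, if $\beta(\lambda)<1$, there is no local survival and $P_n(t)\to0$ as $t\to\infty$ for every $n$.

*Proof.* Let $L$ be the event in question, $E_y=\{y\text{ is hit}\}$, $n=|x-y|$, and $\sigma_k$ the first time $\ge k$ at which $x$ is occupied. At $\sigma_k$ the state is $\ge1_x$, so by the strong Markov property and monotonicity
$$P(E_y|\mathcal F_k)\ge u(n)P(\sigma_k<\infty|\mathcal F_k)\ge u(n)P(L|\mathcal F_k).$$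
Lévy's $0$–$1$ law says that $P(E|\mathcal F_k)\to1_E$ almost surely for events $E$ of the clocks. Letting $k\to\infty$, $1_{E_y}\ge u(n)1_L$ almost surely, and $u(n)>0$, so $L\subset E_y$ almost surely. Hence $u(|y-o|)\ge c$ for all $y$, and $\beta=1$. If $\beta<1$, then $P_n(t)\le P(x_n\text{ occupied at some time}\ge t)$, which decreases to $P(x_n\text{ occupied at arbitrarily large times})=0$. $\square$

At $\lambda=\lambda_w^m$, once $\beta\le1/q$ is known, Lemma 5 excludes local survival *at* $\lambda_w^m$. But this yields only $\lambda_w^m\le\lambda_s^m$, which we knew. To move to a larger $\lambda$ we need a criterion that can be read off at one finite time, where everything is continuous in $\lambda$. The return probability $P^{1_o}(\eta_t(o)\ge1)$ does not provide one: by the Markov property and monotonicity it satisfies $P_0(t+s)\ge P_0(t)P_0(s)$, so a small value at one time does not bound later values. The expected total mass $E|\eta_t|$ is submultiplicative, but controlling it through $u(n)|S_n|$ requires $\beta<1/q$, and at $\lambda_w^m$ we may be exactly at $1/q$. What works is a weighted mass between the two.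

## 5. Weighted mass: no local survival when $\beta<q^{-1/2}$

For $\rho\in\{1,q^{-1/2}\}$ let
$$F_{\rho,\lambda}(t)=E^{1_o}_\lambda\sum_x\eta_t(x)\rho^{\ell(x)},\qquad s_n(\rho)=\sum_{x\in S_n}\rho^{\ell(x)} .$$

**Step 1: sphere weights.** We compute $s_n(\rho)$ to see which decay of $u(n)$ the weight tolerates. A vertex of $S_n$ is reached by $i$ steps up and then $n-i$ steps down, and has height $n-2i$. For $n\ge1$ there are $q^n$ such vertices for $i=0$, one for $i=n$, and $(q-1)q^{n-i-1}$ for $0<i<n$, since the first step down must avoid the child we came from. For $\rho=1$ the sum is $q^n+1+(q^{n-1}-1)$. For $\rho=q^{-1/2}$ the weight is $q^{i-n/2}$, so the terms $i=0$ and $i=n$ give $q^{n/2}$ each and every other $i$ gives $(q-1)q^{n/2-1}$. Hence for $n\ge1$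
$$s_n(1)=(q+1)q^{n-1},\qquad s_n(q^{-1/2})=q^{n/2}\Bigl(2+(n-1)\bigl(1-\tfrac1q\bigr)\Bigr), \tag{6}$$
and $s_0(\rho)=1$. Check for $q=2$, $n=2$: the heights $2,2,2,2,0,-2$ have weights $2^{-\ell/2}$ summing to $4\cdot\frac12+1+2=5$, and (6) gives $2\cdot\frac52=5$.

The choice of $\rho$ is forced. For general $\rho$ the terms $i=0$ and $i=n$ are $(q\rho)^n$ and $\rho^{-n}$, so $s_n(\rho)$ grows at least like $\max(q\rho,1/\rho)^n$, and this maximum is smallest when $q\rho=1/\rho$.

**Step 2: submultiplicativity.** The purpose is that one time $T$ with $F_\rho(T)<1$ should control all later times.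

**Lemma 6.** $F_\rho(t)<\infty$, and
$$F_\rho(t+s)\le F_\rho(t)F_\rho(s),\qquad F_\rho(t)\le m\sum_nP_n(t)s_n(\rho). \tag{7}$$

*Proof.* Finiteness is (2). The count in Step 1 holds around any vertex $x$, with heights relative to $x$, so $\sum_{|y-x|=n}\rho^{\ell(y)-\ell(x)}=s_n(\rho)$. Since $E^{1_x}\eta_t(y)$ depends only on $|x-y|$, we get $E^{1_x}\sum_y\eta_t(y)\rho^{\ell(y)}=\rho^{\ell(x)}F_\rho(t)$. Condition on $\eta_s$ and view it as a sum of single particles. By the Markov property and subadditivity, $E[\sum_y\eta_{t+s}(y)\rho^{\ell(y)}\,|\,\mathcal F_s]\le\sum_x\eta_s(x)\rho^{\ell(x)}F_\rho(t)$; take expectations. The second bound follows from $\eta\le m$, which gives $E\eta_t(x_n)\le mP_n(t)$. $\square$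

**Step 3: continuity in $\lambda$.** This is what lets us pass to a larger parameter.

**Lemma 7.** For fixed $T$ and $\rho\in\{1,q^{-1/2}\}$, $\lambda\mapsto F_{\rho,\lambda}(T)$ is finite and continuous.

*Proof.* Let $\lambda\le\Lambda$. By Lemma 3 and since $e^{\lambda TA}$ has a power series with nonnegative entries, $E_\lambda\eta_T(x)\le M_T^\lambda(x)\le M_T^\Lambda(x)$, and $\sum_x\rho^{\ell(x)}M_T^\Lambda(x)<\infty$ by (1). So $\sum_x\rho^{\ell(x)}E_\lambda\eta_T(x)$ converges uniformly in $\lambda\le\Lambda$, and it suffices that each $\lambda\mapsto E_\lambda\eta_T(x)$ is continuous. For BRW$_m$ on $B(o,R)$, a finite chain with generator affine in $\lambda$, this holds by the matrix exponential. With the same clocks, the full process and the process on $B(o,R)$ agree up to time $T$ unless at least $R+1$ births occur, since a particle at distance $R+1$ requires that many. The probability of this is at most that of $R+1$ births by time $T$ in a Yule process of rate $d\Lambda$ from one particle, which tends to $0$ as $R\to\infty$. Since $\eta\le m$, the expectations on $B(o,R)$ converge to $E_\lambda\eta_T(x)$ uniformly in $\lambda\le\Lambda$. $\square$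

**Step 4: the finite-time criterion.**

**Lemma 8.** (a) If $F_{q^{-1/2},\lambda}(T)<1$ for some $T>0$, there is no local survival at $\lambda$. (b) If $F_{1,\lambda}(T)<1$ for some $T>0$, there is no global survival at $\lambda$.

*Proof.* By (7), $F_\rho(jT)\le F_\rho(T)^j$ decays geometrically. In (b), $P(\eta_{jT}\ne0)\le E|\eta_{jT}|=F_1(jT)\to0$. In (a), $\ell(o)=0$ gives $\sum_jP(\eta_{jT}(o)\ge1)\le\sum_jF_\rho(jT)<\infty$, and Lemma 4 applies. $\square$

**Step 5: room above $\lambda$.**

**Lemma 9.** (a) If $\beta(\lambda)<q^{-1/2}$, then $F_{q^{-1/2},\lambda}(T)\to0$ as $T\to\infty$, and there is $\lambda_1>\lambda$ without local survival. (b) If $\beta(\lambda)<q^{-1}$, there is $\lambda_1>\lambda$ without global survival.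

*Proof.* Take $\rho=q^{-1/2}$ in (a) and $\rho=1$ in (b). By (6) and $u(n)\le\beta^n$, $\sum_nu(n)s_n(\rho)<\infty$: in (a) the terms are at most $(q^{1/2}\beta)^n(n+2)$, in (b) at most $2(q\beta)^n$. Moreover $P_n(T)\le u(n)$, and $P_n(T)\to0$ as $T\to\infty$ by Lemma 5, since $\beta<1$. By dominated convergence $\sum_nP_n(T)s_n(\rho)\to0$, so $F_{\rho,\lambda}(T)\to0$ by (7). Fix $T>0$ with $F_{\rho,\lambda}(T)<1$. By Lemma 7, $F_{\rho,\lambda_1}(T)<1$ for some $\lambda_1>\lambda$; apply Lemma 8. $\square$

## 6. Embedded branching: global survival when $\beta>1/q$

Now we turn hitting probabilities into a branching process. The hand computation behind (4) used single vertices; here blocks of depth $N$ replace them.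

**Block offspring.** For $N\ge1$ let $D_x=\{v\in T_x:|v-x|<N\}$. Let $Z$ be the number of depth-$N$ vertices $x$ of $T_r$ such that BRW$_m$ on $D_r$ from $1_r$ at some time makes an attempt from the parent of $x$ into $x$. We then say "$x$ is hit from $D_r$".

$Z$ is a function of the clocks with tail in $D_r$: deaths, births inside $D_r$ and the final attempts all use such clocks. For $N=1$, $D_r=\{r\}$ and $EZ=qp_\lambda$, as before (4).

**Lemma 10.** If $EZ>1$ for some $N$, BRW$_m$ survives globally.

*Proof.* We build a process $\zeta\le\eta$ in which blocks reproduce independently. Call the vertices of $T_r$ whose depth is a multiple of $N$ *roots*; the blocks $D_x$, $x$ a root, partition $T_r$. Start $\zeta$ from $1_r$. Births inside blocks and deaths are as in BRW$_m$. For each root $x\ne r$ only the first attempt from its parent into $x$ is allowed; it succeeds since $D_x$ is then empty. All other births between blocks are suppressed. Births of $\zeta$ have rate at most $d\lambda|\zeta|$, so there are finitely many jumps in finite time, and $\zeta\le\eta$ by Lemma 1.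

If $x$ is hit at time $\tau_x$, then $\tau_x$ is determined by clocks with tails in the blocks of the proper ancestors of $x$. After $\tau_x$, $\zeta$ on $D_x$ is BRW$_m$ on $D_x$ from $1_x$, and this process together with the attempts it makes into the roots below is determined by the clocks with tail in $D_x$ after $\tau_x$. Clocks with tails in different blocks are independent. So, conditionally on the clocks with tails in the blocks above depth $jN$, the hit roots at depth $jN$ produce independent numbers of hit roots at depth $(j+1)N$, each with the law of $Z$. The numbers of hit roots form a Galton–Watson process with offspring law $Z\le q^N$ and mean $>1$. With positive probability infinitely many vertices are occupied by $\zeta$ at some time, hence by $\eta$. Since only finitely many births occur in finite time, $\eta$ then never dies out. $\square$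

**Chaining balls.** To make $EZ$ large we must hit a vertex at depth $N$ using only $D_r$, at a slightly smaller parameter. The hitting event behind $\beta$ may wander anywhere; we cut it down to a finite ball and time, which gives continuity in $\lambda$, and chain many copies. Straight steps at both ends keep the balls inside the block. The next lemma records the passage downward and, for later use, the passage back up.

**Lemma 11.** Let $1/q\le b_0<1$ and $\beta(\lambda)>b_0$. There are $\lambda'\in(0,\lambda)$, $b>b_0$, $n\ge1$, $R\ge n$ such that for all $k\ge1$, with $N=2R+kn$ and $p=p_{\lambda'}$, at parameter $\lambda'$: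
$$EZ\ge q^Np^{2R}b^{nk},\qquad P^{1_x}(\text{BRW}_m\text{ on }T_r\text{ hits }r)\ge p^{2R}b^{nk}\ \text{ for every }x\text{ of depth }N\text{ in }T_r .$$

*Proof.* *Choice of the constants.* Since $\beta=\sup_nu(n)^{1/n}$, choose $n\ge1$ and $b>b_0$ with $u_\lambda(n)>b^n$. For $R\ge n$ let $u_\lambda^{R,T}(n)$ be the probability that BRW$_m$ on $B(o,R)$ from $1_o$ hits $x_n$ before time $T$. It increases to $u_\lambda(n)$ as $R,T\to\infty$, because a hit happens at a finite time after finitely many births, and for $R$ larger than their number the process on $B(o,R)$ agrees with the full one up to the hit. So $u_\lambda^{R,T}(n)>b^n$ for some $R\ge n$ and $T$. This quantity concerns a finite chain at a finite time, with the target made absorbing, so it is continuous in $\lambda$. Hence $u^{R,T}_{\lambda'}(n)>b^n$ for some $\lambda'\in(0,\lambda)$. None of $n,b,R,\lambda'$ depends on $k$. Work at $\lambda'$. Let $x$ have depth $N$, with geodesic $r=v_0,v_1,\dots,v_N=x$.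

*Downward, in $D_r$ from $1_r$.* First, $R$ straight steps lead to $v_R$ with probability at least $p^R$; they stay in $D_r$ since $R<N$. Next, suppose $v_{R+in}$ with $0\le i<k$ is occupied at a stopping time. The ball $B(v_{R+in},R)$ lies in $T_r$, because leaving $T_r$ from depth at least $R$ takes at least $R+1$ steps. Its depths are at most $2R+in\le2R+(k-1)n<N$. So the ball lies in $D_r$, and by monotonicity, comparing with BRW$_m$ on this ball from one particle at its center, $v_{R+(i+1)n}$ is occupied at some later time with conditional probability $>b^n$. After $k$ such passages we are at $v_{R+kn}$. From there, $R-1$ straight steps inside $D_r$ lead to $v_{N-1}$, and then an attempt from $v_{N-1}$ into $x$ occurs, with total conditional probability at least $p^R$. By the strong Markov property $x$ is hit from $D_r$ with probability at least $p^{2R}b^{nk}$. There are $q^N$ such $x$, which gives the bound on $EZ$.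

*Upward, in $T_r$ from $1_x$.* $R$ straight steps lead to $v_{N-R}=v_{R+kn}$. For $i=k,\dots,1$ in turn, pass from $v_{R+in}$ to $v_{R+(i-1)n}$ inside $B(v_{R+in},R)\subset T_r$, each time with conditional probability $>b^n$. Then $R$ straight steps lead from $v_R$ to $r$. The total probability is at least $p^{2R}b^{nk}$. $\square$

**Proposition 12.** If $\beta(\lambda)>1/q$, BRW$_m$ survives globally at some $\lambda'<\lambda$. In particular $\beta(\lambda_w^m)\le1/q$.

*Proof.* If $\beta(\lambda)=1$ or not, $\beta(\lambda)>b_0:=1/q$, and Lemma 11 gives $EZ\ge q^{2R+kn}p^{2R}b^{nk}=(qp)^{2R}(qb)^{nk}$ at $\lambda'$. As $qb>1$ and the other constants do not depend on $k$, this exceeds $1$ for $k$ large. Apply Lemma 10. If $\beta(\lambda_w^m)>1/q$, there would be global survival at some $\lambda'<\lambda_w^m$, against the definition of $\lambda_w^m$. $\square$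

## 7. Proof of Theorem A: $1/q<q^{-1/2}$

Let $\lambda=\lambda_w^m$, which lies in $(0,\infty)$ by (3) and (4). By Proposition 12, $\beta(\lambda)\le1/q<q^{-1/2}$, because $q\ge2$. By Lemma 9(a) there is $\lambda_1>\lambda_w^m$ at which there is no local survival. By monotonicity there is none below $\lambda_1$ either, so $\lambda_s^m\ge\lambda_1>\lambda_w^m$. $\blacksquare$

## 8. Return recursion: local survival when $\beta>q^{-1/2}$

For Theorem B we need the counterpart of Proposition 12 for local survival. Here the heuristic count is $q^N$ destinations, each reached and returned from with probability about $\beta^N$.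

**Proposition 13.** If $\beta(\lambda)>q^{-1/2}$, BRW$_m$ survives locally at some $\lambda'<\lambda$.

*Proof.* **Step 1: parameters.** We fix a block depth for which "out and back" is supercritical. Use Lemma 11 with $b_0=q^{-1/2}\ge1/q$, and put $b'=p^{2R}b^{nk}$. Then $b'EZ\ge p^{4R}q^{2R}(qb^2)^{nk}$, and $qb^2>1$, so $b'EZ>1$ for $k$ large. Fix such $k$ and work at $\lambda'$. For BRW$_m$ on $T_r$ from $1_r$ let $\tau_j$ be the first time a vertex of depth $jN$ is occupied, and
$$a_j=P(\tau_j<\infty,\ r\text{ is occupied at some time}\ge\tau_j),\qquad a_0=1 .$$

**Step 2: the recursion.** We claim that for $j\ge1$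
$$a_j\ge\psi(a_{j-1}),\qquad\psi(a)=b'\bigl(1-E(1-a)^Z\bigr). \tag{8}$$
The idea is that each depth-$N$ vertex $x$ that is hit starts an independent copy of the process on $T_x$, and one success among these copies, followed by one passage from $x$ back to $r$, is enough.

Let $\eta$ be the process on $T_r$, and let $\zeta$ be its thinning in which births inside $D_r$ and inside each $T_x$ ($x$ of depth $N$) are as in BRW$_m$, only the first attempt from the parent of $x$ into $x$ is allowed, and births from $x$ to its parent are suppressed. By Lemma 1, $\zeta\le\eta$. Since nothing returns to $D_r$, $\zeta$ on $D_r$ is BRW$_m$ on $D_r$, and the hitting times $\tau_x$ of the depth-$N$ vertices are determined by the clocks with tail in $D_r$. The number of finite $\tau_x$ is $Z$. After $\tau_x$, $\zeta$ on $T_x$ is driven by the clocks with tail in $T_x$. So, given the clocks with tail in $D_r$, the processes on the $T_x$ with $x$ hit are independent BRW$_m$'s on $T_x$ from $1_x$, started at the times $\tau_x$.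

Let $E_x$ be the event that $x$ is hit, that $\zeta$ occupies a vertex of $T_x$ at distance $(j-1)N$ from $x$, first at time $\tau_x'\ge\tau_x$ say, and that $x$ is occupied by $\zeta$ at some time $\ge\tau'_x$, first at time $\sigma_x$; put $\sigma_x=\infty$ off $E_x$. Given the clocks with tail in $D_r$, each hit $x$ has $E_x$ with probability $a_{j-1}$, independently. So $P(\bigcup_xE_x)=1-E(1-a_{j-1})^Z$. Let $\sigma=\min_x\sigma_x$, a stopping time. On $\{\sigma<\infty\}=\bigcup_xE_x$ we have $\eta_\sigma\ge\zeta_\sigma\ge1_x$ for some $x$ of depth $N$. Also, depth $jN$ has been reached by $\zeta$ by time $\sigma$, hence by $\eta$, so $\tau_j\le\sigma$. By the strong Markov property, monotonicity and the second bound of Lemma 11, $\eta$ occupies $r$ after $\sigma$ with conditional probability at least $b'$. This proves (8).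

**Step 3: a positive fixed lower bound.** We show that $a_j$ stays away from $0$. As $Z\le q^N$, $\psi$ is a polynomial. It is increasing, $\psi(0)=0$ and $\psi'(0)=b'EZ>1$, so $\psi(a^*)\ge a^*$ for some $a^*\in(0,1)$. As $a_0=1\ge a^*$, inductively $a_j\ge\psi(a_{j-1})\ge\psi(a^*)\ge a^*$ for all $j$.

**Step 4: conclusion.** To reach depth $(j+1)N$ the process must first reach depth $jN$, so the $\tau_j$ are nondecreasing and the events defining $a_j$ decrease in $j$. Moreover $\tau_j\to\infty$, since at least $jN$ births are needed by time $\tau_j$. So the intersection of these events has probability at least $a^*$, and on it $r$ is occupied at arbitrarily large times in the process on $T_r$. By monotonicity in the vertex set the same holds on $\mathbb T_d$. $\square$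

## 9. The values $\beta(\lambda_w^m)=1/q$ and $\beta(\lambda_s^m)=q^{-1/2}$

Existence of $\beta$, its monotonicity and $u_\lambda(n)\le\beta(\lambda)^n$ are (5).

**Finiteness.** Since $\beta(\lambda)\ge p_\lambda\to1$ as $\lambda\to\infty$, Proposition 13 gives $\lambda_s^m<\infty$. With (3) and Theorem A, $0<\lambda_w^m<\lambda_s^m<\infty$.

**Part 1.** Proposition 12 gives $\beta(\lambda_w^m)\le1/q$. If $\beta(\lambda_w^m)<1/q$, Lemma 9(b) would give $\lambda_1>\lambda_w^m$ without global survival, which is impossible by monotonicity and the definition of $\lambda_w^m$. So $\beta(\lambda_w^m)=1/q$. If $\beta(\lambda_s^m)>q^{-1/2}$, Proposition 13 would give local survival at some $\lambda'<\lambda_s^m$. If $\beta(\lambda_s^m)<q^{-1/2}$, Lemma 9(a) would give $\lambda_1>\lambda_s^m$ without local survival. Both are impossible, so $\beta(\lambda_s^m)=q^{-1/2}$. If $\lambda>\lambda_s^m$, there is local survival, so $\beta(\lambda)=1$ by Lemma 5.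

**Part 3.** As $\beta(\lambda_s^m)=q^{-1/2}<1$, Lemma 5 excludes local survival at $\lambda_s^m$. $\square$

## 10. Bounded mean and extinction at $\lambda_w^m$

Part 2 remains. Let $f(t)=E^{1_o}|\eta_t|=F_1(t)$ and $g(t)=E^{1_r}|\eta_t^{T_r}|$, where $\eta^{T_r}$ is BRW$_m$ on $T_r$.

**Lower bound $f\ge1$.** If $f(T)<1$ for some $T>0$ at $\lambda_w^m$, then by Lemma 7 also $F_{1,\lambda_1}(T)<1$ for some $\lambda_1>\lambda_w^m$, and by Lemma 8(b) there is no global survival at $\lambda_1$, a contradiction. Also $f(0)=1$.

For the upper bound, note that $\beta=1/q$ makes $\sum_nu(n)s_n(1)$ useless: $u(n)\le q^{-n}$ bounds each term only by a constant. We first bound $g$, by showing that a large mean on $T_r$ would allow global survival below $\lambda_w^m$, and then pass from $T_r$ to $\mathbb T_d$.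

**Step 1: many occupied vertices see an empty subtree.** The purpose is to find, in any finite occupied set, many places from which independent new copies can be started.

**Good vertices.** For a finite nonempty $A\subset T_r$ call $x\in A$ *good* if some child $y$ of $x$ has $T_y\cap A=\emptyset$. For example, if $q=2$ and $A$ consists of $r$ and its two children, then $r$ is not good and the two children are.

**Lemma 14.** At least $|A|/2$ vertices of $A$ are good. If for each good $x$ we fix a child $y_x$ with $T_{y_x}\cap A=\emptyset$, the sets $T_{y_x}$ are disjoint.

*Proof.* Consider the finite tree formed by the geodesics from $r$ to the points of $A$, rooted at $r$. A non-good $x\in A$ has $q\ge2$ child-subtrees meeting $A$, so it has at least two children in this tree; call such vertices branching. The leaves (vertices without children) of the tree are exactly the $x\in A$ without proper descendants in $A$, and these are good. A finite rooted tree has $1+\sum_{v\text{ non-leaf}}(\#\text{children}(v)-1)$ leaves, hence more leaves than branching vertices. So fewer vertices of $A$ are non-good than good, and the first claim follows.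

If two of the sets $T_{y_x}$ met, one would contain the other, so, say, $y_{x'}\in T_{y_x}$ with $x'\ne x$. Then $y_{x'}\ne y_x$, since their parents differ, so the parent $x'$ of $y_{x'}$ lies in $T_{y_x}\cap A=\emptyset$, a contradiction. $\square$

**Step 2: at $\lambda_w^m$, $g(t)\le K:=2m/p_{\lambda_w^m}$ for all $t$.** Suppose $g(t)>K$ for some $t$ at $\lambda_w^m$; then $t>0$, because $g(0)=1<K$. We look for global survival at a smaller parameter.

*Moving the parameter.* By monotone convergence $g(t)$ is the increasing limit, as $R\to\infty$, of its versions on $T_r\cap B(r,R)$, which are continuous in $\lambda$ as expectations for finite chains. One of these versions exceeds $K$ at $\lambda_w^m$, and $2m/p_\lambda$ is continuous, so there is $\lambda'\in(0,\lambda_w^m)$ with $g_{\lambda'}(t)>2m/p_{\lambda'}$. Work at $\lambda'$.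

*The thinned process.* Consider the following thinning $\zeta$ of $\eta=\eta^{T_r}$, whose first seed is at $r$ at time $0$. A *seed* born at $y$ at time $\tau$ runs BRW$_m$ on $T_y$ from $1_y$ during $[\tau,\tau+t]$. At time $\tau+t$, let $A$ be the occupied set in $T_y$. If $A$ is empty there are no offspring. Otherwise all particles in $T_y$ are removed except one at each good $x$ (good with respect to $T_y$ and $A$), and a child $y_x$ is fixed for each by a deterministic rule. For each good $x$ wait for the first ring of $D_{x,1}$ or $B_{x,y_x,1}$ after $\tau+t$. In the first case the particle at $x$ dies. In the second case, which has probability $p_{\lambda'}$, independently for different $x$, it produces a particle at the empty vertex $y_x$; this is a new seed, born at time $\tau_x>\tau+t$, and the particle at $x$ is then removed. All other births are suppressed.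

*Consistency and independence.* By Lemma 14 the subtrees $T_{y_x}$ belonging to one seed at $y$ are disjoint. They are contained in $T_y\setminus\{y\}$, contain no good vertex (they contain no point of $A$), and are empty when the new seeds are born. By induction, seeds of the same generation use disjoint subtrees, and $\zeta$ is consistently defined. The offspring $(y_x,\tau_x)$ of a seed $(y,\tau)$ are determined by the clocks with tail in $T_y$ during $(\tau,\tau+t]$ and by the clocks with tails at good $x$ after $\tau+t$. Neither set contains a clock with tail in some $T_{y_x}$ after time $\tau+t$. Hence, given the clocks used so far, the clocks with tails in the disjoint sets $T_{y_x}$ after the times $\tau_x$ are fresh and independent, and this property passes from generation to generation. So the numbers of seeds form a Galton–Watson process.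

*Supercriticality.* The expected number of offspring of a seed is $p_{\lambda'}$ times the expected number of good vertices. Since $|A|\ge|\eta|/m$, it is at least $p_{\lambda'}\cdot\frac12E|A|\ge p_{\lambda'}g_{\lambda'}(t)/(2m)>1$. It is finite, because the offspring number is at most $|A|$. So with positive probability there are infinitely many seeds. They are born at distinct vertices: a descendant lies strictly below its ancestors, and otherwise two seeds descend from different seeds of one generation, whose subtrees are disjoint. Births of $\zeta$ have rate at most $d\lambda'|\zeta|$, so Lemma 1 applies with $V=T_r$, and with positive probability $\eta$ occupies infinitely many vertices. By monotonicity so does the process on $\mathbb T_d$, and therefore it survives globally at $\lambda'<\lambda_w^m$, a contradiction.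

From here on $\lambda=\lambda_w^m$.

**Step 3: upward passages are summable.** The purpose is to show that few particles climb far toward the end. Since $\beta(\lambda_w^m)=1/q<q^{-1/2}$, Lemma 9(a) gives $F_{q^{-1/2}}(T)<1$ for some $T>0$. By (7), $F_{q^{-1/2}}(jT+s)\le F_{q^{-1/2}}(T)^jF_{q^{-1/2}}(s)$, and $F_{q^{-1/2}}$ is bounded on $[0,T]$ by (2). Hence $\int_0^\infty F_{q^{-1/2}}(t)\,dt<\infty$. With $\hat G_n=\int_0^\infty E^{1_o}\eta_t(x_n)\,dt$ this says $\sum_ns_n(q^{-1/2})\hat G_n<\infty$. Since $s_n(q^{-1/2})\ge1$, $\hat G_n\to0$. Choose $J\ge1$ with $\lambda\hat G_{J-1}<1$.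

**Step 4: a dominating family of processes on subtrees.** We cut the upward motion at every $J$-th ancestor. Let $o=o_0,o_1,o_2,\dots$ be $o$ and its successive ancestors. A level-$i$ process $\xi$, $i\ge0$, is a BRW$_m$ on $T_{o_{(i+1)J-1}}$ from $1_{o_{iJ}}$ which in addition *emits* at rate $\lambda\xi(o_{(i+1)J-1})$; each emission starts a new level-$(i+1)$ process, whose first particle is at $o_{(i+1)J}$. We start with one level-$0$ process $\xi^0$, on $T_{o_{J-1}}$ from $1_o$. All processes evolve independently once started. Let $H$ be the finite family of all processes present and $\Sigma$ the sum of their configurations.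

We check the hypotheses of Lemma 2 with $V$ the whole vertex set. $H$ is a Markov jump process on a countable space, and each jump changes $\Sigma$ by at most one particle at one vertex. Particles of $\Sigma$ are created at total rate at most $d\lambda|\Sigma|$, so by comparison with a Yule process $H$ is non-explosive. Deaths at $y$ have rate $\Sigma(y)$. The only edge leading out of $T_{o_{(i+1)J-1}}$ goes from $o_{(i+1)J-1}$ to its parent $o_{(i+1)J}$, and births along it are the emissions. When $\Sigma(y)<m$, every process is $<m$ at $y$, so no birth at $y$ is blocked, and the birth rate of $\Sigma$ at $y$ is exactly $\lambda\sum_{x\sim y}\Sigma(x)$. By Lemma 2, $\eta\le\Sigma$ from $1_o$.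

**Step 5: $f$ is bounded.** We compute $E|\Sigma_t|$ level by level. All levels are isomorphic, since $o_{iJ}$ has depth $J-1$ in $T_{o_{(i+1)J-1}}$. The emission intensity of one process is the measure $\mu(dt)=\lambda E\xi_t^0(o_{J-1})\,dt$. Since $\xi^0$ is dominated by BRW$_m$ on $\mathbb T_d$ and $|o-o_{J-1}|=J-1$, its mass satisfies
$$h=\lambda\int_0^\infty E\,\xi_t^0(o_{J-1})\,dt\le\lambda\hat G_{J-1}<1 .$$
Level-$j$ processes are started with intensity $\mu^{*j}$ ($\mu^{*0}$ is the unit mass at time $0$), of mass $h^j$. So, with $g_J(t)=E|\xi_t^0|$,
$$f(t)\le E|\Sigma_t|=\sum_{j\ge0}\int_{[0,t]}g_J(t-s)\,\mu^{*j}(ds)\le\frac{\sup_sg_J(s)}{1-h}.$$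
It remains to bound $g_J$, the mean for a start at depth $J-1$, by $g$, the mean for a start at the root. Let $v$ be a vertex of depth $J-1$ in $T_r$, with geodesic $r=v_0,\dots,v_{J-1}=v$. BRW$_m$ on $T_r$ from $1_r$ has $v$ occupied at time $1$ with some probability $c_J>0$: with positive probability no $D_{v_i,1}$ rings during $[0,1]$ and, for each $i<J-1$, $B_{v_i,v_{i+1},1}$ rings during $(i/J,(i+1)/J]$. By the Markov property at time $1$ and monotonicity, $g(s+1)\ge c_Jg_J(s)$. So $\sup g_J\le K/c_J$ by Step 2, and $f\le C:=K/(c_J(1-h))<\infty$.

**Step 6: extinction.** A bounded mean excludes survival, because a surviving population must grow without bound. If $|\eta_t|\le M$, then with conditional probability at least $(1+d\lambda)^{-M}$ all particles die before any birth attempt: with $n$ particles present, deaths have rate $n$ and attempts rate $d\lambda n$, so each of the next at most $M$ events is a death with probability $1/(1+d\lambda)$. Hence $P(\text{extinction}\mid\mathcal F_t)\ge(1+d\lambda)^{-M}$ whenever $|\eta_t|\le M$. By Lévy's $0$–$1$ law this martingale converges almost surely along the integers to the indicator of extinction, which is $0$ on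 survival. So on survival $|\eta_k|\le M$ for only finitely many $k\in\mathbb N$, for every $M$, that is, $|\eta_k|\to\infty$. By Fatou's lemma $E[\liminf_k|\eta_k|]\le\liminf_kf(k)\le C$, so survival has probability $0$. This proves part 2. $\square$

**The classification.** By the definition of $\lambda_w^m$ and monotonicity, global survival holds for $\lambda>\lambda_w^m$ and fails for $\lambda<\lambda_w^m$; at $\lambda_w^m$ it fails by part 2. In the same way local survival holds for $\lambda>\lambda_s^m$ and fails for $\lambda<\lambda_s^m$, and at $\lambda_s^m$ it fails by part 3. So global survival without local survival occurs exactly on $(\lambda_w^m,\lambda_s^m]$, which is nonempty by Theorem A. $\blacksquare$
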